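\title{The front velocity of the multidimensional East process}

\begin{abstract}
We study the East process on $\mathbb{Z}^d_+$, $d\ge2$, with an unconstrained origin, started from the fully occupied configuration. We prove that the mean time needed to create a vacancy at $\lfloor t\theta\rfloor$, divided by $t$, converges as $t\to\infty$, for every direction $\theta$ and every vacancy density $q\in(0,1)$. This confirms a conjecture from a paper of Couzini\'e and Martinelli. The main tool is a duality between the East process and a Markov chain that runs backward from the target site. It shows that the fully occupied configuration is stochastically the slowest initial state, and that mean infection times are subadditive up to an error of order $\log^2$ of the distance. We also prove a strong law of large numbers for the infection times and an exponential bound on their lower deviations.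
\end{abstract}

\section{Introduction}

\subsection{The East process and its infection times}

Fix $d\ge2$ and $q\in(0,1)$, put $p=1-q$, and let $\mathcal{B}$ be the canonical basis of $\mathbb{Z}^d$. The East process on $\mathbb{Z}^d_+=\{0,1,2,\dots\}^d$ is the Markov process $\omega(t)$ with state space $\Omega=\{0,1\}^{\mathbb{Z}^d_+}$ defined as follows. A site in state $0$ is \emph{vacant}, a site in state $1$ is \emph{occupied}. Each site $x$ carries a clock that rings at rate one, independently of the other sites. When the clock of $x$ rings, the state of $x$ is resampled, to $0$ with probability $q$ and to $1$ with probability $p$, provided that at least one of the sites $x-\mathbf{e}\in\mathbb{Z}^d_+$, $\mathbf{e}\in\mathcal{B}$, is vacant; otherwise nothing happens. The origin is exempt from this constraint and is resampled at every ring. The product Bernoulli($p$) measure is reversible for the process.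

Let $\underline{1}$ be the configuration in which every site is occupied. Started from $\underline{1}$, only the origin can move at first, and vacancies spread from it in the positive coordinate directions. For $x\in\mathbb{R}^d_+$ let
\[
\tau_x=\inf\{t\ge0:\ \omega_{\lfloor x\rfloor}(t)=0\}
\]
be the \emph{infection time} of $x$, where $\lfloor x\rfloor$ is taken coordinatewise. We write $\mathbb{P}_\omega$ and $\mathbb{E}_\omega$ for the process started from $\omega$, we drop the subscript when $\omega=\underline{1}$, and we set $a(x)=\mathbb{E}(\tau_x)$ for $x\in\mathbb{Z}^d_+$. It is known that for every unit vector $\mathbf{x}\in\mathbb{R}^d_+$ and every $q\in(0,1)$ there are $0<c\le C<\infty$ with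
\begin{equation}\label{eq:linear}
cn\le\mathbb{E}(\tau_{n\mathbf{x}})\le Cn\qquad\text{for all large integers } n .
\end{equation}
The infected region therefore grows linearly, and the maximal and minimal front velocities in the direction $\mathbf{x}$, defined by
\[
\frac1{v_{\max}(\mathbf{x})}=\liminf_{n\to\infty}\frac{\mathbb{E}(\tau_{n\mathbf{x}})}{n},\qquad
\frac1{v_{\min}(\mathbf{x})}=\limsup_{n\to\infty}\frac{\mathbb{E}(\tau_{n\mathbf{x}})}{n},
\]
satisfy $0<v_{\min}(\mathbf{x})\le v_{\max}(\mathbf{x})<\infty$. It is known that $v_{\max}(\mathbf{e})=v_{\min}(\mathbf{e})$ for $\mathbf{e}\in\mathcal{B}$, and that in dimension one the rightmost vacancy of the process started from $\underline{1}$ obeys a law of large numbers. The conjecture posed in \cite{CM} is that $v_{\max}(\mathbf{x})=v_{\min}(\mathbf{x})$ for every unit vector $\mathbf{x}\in\mathbb{R}^d_+$ and every $q\in(0,1)$, so that the front has a velocity $v(\mathbf{x})$ in each direction. We prove it.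

\subsection{Results}

Throughout, $|x|=\sum_i|x_i|$, $\mathbb{N}=\{1,2,\dots\}$, and $\log$ is the natural logarithm. All constants may depend on $d$ and $q$; the letters $c,C$ denote positive finite constants whose value may change from line to line.

\begin{theorem}\label{thm:main}
There is a constant $K_0$ such that
\[
a(x+y)\le a(x)+a(y)+K_0\log^2(2+|x|+|y|)\qquad\text{for all }x,y\in\mathbb{Z}^d_+ .
\]
Consequently, for every $\theta\in\mathbb{R}^d_+\setminus\{0\}$ the limit $\mu(\theta)=\lim_{t\to\infty}t^{-1}\mathbb{E}(\tau_{t\theta})$ exists, with $t$ real. In particular $v_{\max}(\mathbf{x})=v_{\min}(\mathbf{x})=1/\mu(\mathbf{x})$ for every unit vector $\mathbf{x}\in\mathbb{R}^d_+$ and every $q\in(0,1)$.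
\end{theorem}

\begin{theorem}\label{thm:extra}
\begin{itemize}
\item[(a)] For every $\omega\in\Omega$, $x\in\mathbb{Z}^d_+$ and $t\ge0$, $\ \mathbb{P}_\omega(\tau_x>t)\le\mathbb{P}(\tau_x>t)$.
\item[(b)] With $\mu(0)=0$, the function $\mu$ is positively homogeneous and subadditive, hence convex, on $\mathbb{R}^d_+$, and for every $\theta\neq0$ there is $C_\theta$ with $\mathbb{E}(\tau_{t\theta})\ge\mu(\theta)t-C_\theta\log^2(2+t)$ for all $t\ge1$.
\item[(c)] For every $\theta\ne0$ and $\eta>0$ there are $c,C>0$ with $\mathbb{P}\big(\tau_{n\theta}\le n(\mu(\theta)-\eta)\big)\le Ce^{-cn}$ for all $n\in\mathbb{N}$.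
\item[(d)] For every $\theta\neq0$, $\tau_{n\theta}/n\to\mu(\theta)$ as $n\to\infty$, $n\in\mathbb{N}$, $\mathbb{P}$-almost surely and in $L^\rho$ for every $\rho<\infty$.
\end{itemize}
\end{theorem}

From \eqref{eq:linear} we use two things only: the upper bound for $\mathbf{x}\in\mathcal{B}$, in Lemma~\ref{lem:linear}, and the lower bound, to know that $\mu(\mathbf{x})>0$.

\subsection{Why one expects a velocity, and what goes wrong}

Consider the degenerate case $q=1$. A vacant site stays vacant, and $x\ne0$ is infected at its first ring after one of the sites $x-\mathbf{e}$ is infected. Thus $\tau_x=E_x+\min_{\mathbf{e}}\tau_{x-\mathbf{e}}$ with independent mean-one exponential variables $E_x$, and $\tau_x$ is the minimum of $\sum_{v}E_v$ over oriented paths from $0$ to $x$. Concatenating an optimal path from $0$ to $x$ with an optimal path from $x$ to $x+y$ gives $a(x+y)\le a(x)+a(y)$, and a subadditive sequence divided by $n$ converges. One would like to argue in the same way for $q<1$: wait until $x$ is infected, regard $x$ as a new origin, and ignore the vacancies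 present elsewhere on the ground that they can only help. Both steps fail, and they already fail on the three sites $0,\mathbf{e},2\mathbf{e}$ of an axis, which evolve autonomously. We write configurations on these sites as triples.

\begin{example}[an extra vacancy can delay infection]\label{ex:slow}
Let $\omega=(0,0,1)$ and $\omega'=(1,0,1)$. The site $2\mathbf{e}$ becomes vacant at rate $q$ while $\mathbf{e}$ is vacant, so the probability of $\{\tau_{2\mathbf{e}}>t\}$ is the expectation of $e^{-qX_t}$, where $X_t$ is the time that $\mathbf{e}$ spends vacant in $[0,t]$. From $\omega$ the site $\mathbf{e}$ is filled at rate $p$, so $\mathbb{E}_\omega X_t=t-pt^2/2+O(t^3)$. From $\omega'$ two rings are needed to fill it, so $\mathbb{E}_{\omega'}X_t=t-O(t^3)$. In both cases the second moment of $X_t$ is $t^2+O(t^3)$. Hence $\mathbb{P}_\omega(\tau_{2\mathbf{e}}>t)-\mathbb{P}_{\omega'}(\tau_{2\mathbf{e}}>t)=pqt^2/2+O(t^3)>0$ for small $t$.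
\end{example}

\begin{example}[an infected site is not a new origin]\label{ex:notsub}
Let $m_{ij}$ be the mean of $\tau_{2\mathbf{e}}$ from $(i,j,1)$. Conditioning on the first jump gives
\[
qm_{11}=1+qm_{01},\quad m_{01}=1+pm_{11}+qm_{00},\quad(1+p)m_{00}=1+pm_{10}+pm_{01},\quad 2qm_{10}=1+qm_{00}.
\]
The first two equations give $m_{01}=q^{-2}+m_{00}$ and $m_{11}=q^{-1}+q^{-2}+m_{00}$; the last two then give $q^2(1+q)m_{00}=2-q+q^2$. At time $\tau_{\mathbf{e}}$ the process started from $\underline{1}$ is in the state $(0,0,1)$, so $a(2\mathbf{e})=m_{11}=a(\mathbf{e})+m_{00}$ and $a(\mathbf{e})=(1+q)/q^2$. Therefore $a(2\mathbf{e})>2a(\mathbf{e})$ exactly when $2-q+q^2>(1+q)^2$, that is, when $q<1/3$.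
\end{example}

So the error term in Theorem~\ref{thm:main} cannot be dropped, and no comparison between arbitrary ordered pairs of configurations is available. Theorem~\ref{thm:extra}(a) says that the one comparison needed for a restart argument, with $\underline{1}$, does hold.

\subsection{Plan of the proof}

Section~\ref{sec:graphical} sets up a construction in which the state of a site after an update is a coin that nothing below the site has seen. Section~\ref{sec:duality} proves the duality: the probability that $x$ is not reached by time $t$ is bounded by the probability that a \emph{dual chain}, which spreads marks downward from $x$, puts no mark on an initial vacancy and no mark on the origin at one of its rings. Section~\ref{sec:conseq} derives Theorem~\ref{thm:extra}(a) and tail bounds. In Section~\ref{sec:merge} we let the vacancies that have reached $x$ meet the marks that have come down from $x+y$ to $x$; both come in clouds of logarithmic size, and this gives $\tau_{x+y}\le\tau_x+\tau_y'+O(\log^2)$ in an approximate stochastic sense. Section~\ref{sec:limit}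 concludes the proof of Theorem~\ref{thm:main} and proves Theorem~\ref{thm:extra}(b). Sections~\ref{sec:upper} and~\ref{sec:lower}, which are not needed for the conjecture, prove Theorem~\ref{thm:extra}(c) and (d).

\section{Graphical construction and fresh coins}\label{sec:graphical}

We order $\mathbb{Z}^d_+$ coordinatewise, and $u<w$ means $u\le w$ and $u\ne w$. Let $\Lambda_x=\{w\in\mathbb{Z}^d_+:w\le x\}$. The \emph{level} of $w$ is $|w|$. An \emph{antichain} is a set of pairwise incomparable sites; every set of sites of one level is an antichain. For $\omega\in\Omega$ let $\mathcal{V}_x(\omega)=\{u\in\mathbb{Z}^d_+:u<x,\ \omega_u=0\}$ be the set of vacancies strictly below $x$.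

Each site $w$ has a rate-one Poisson process $\Pi_w\subset(0,\infty)$, its \emph{clock}, and a sequence of \emph{coins}, each ``vacant'' with probability $q$ and ``occupied'' with probability $p$; all clocks and coins are independent. Almost surely no two clocks share a point and no clock rings at a given deterministic time, and we work on this event. A ring $r\in\Pi_w$ is \emph{legal} if $w=0$ or some $w-\mathbf{e}\in\mathbb{Z}^d_+$ is vacant at time $r$. At its $i$-th legal ring, $w$ takes the value of its $i$-th coin. With $R_w$ the set of legal rings of $w$ and $V_w=\{r\ge0:\omega_w(r)=0\}$ the set of times at which $w$ is vacant,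
\begin{equation}\label{eq:legal}
R_0=\Pi_0,\qquad R_w=\Pi_w\cap\bigcup_{\mathbf{e}:\,w-\mathbf{e}\in\mathbb{Z}^d_+}V_{w-\mathbf{e}}\quad(w\ne0).
\end{equation}
This defines the trajectories level by level. By induction on the level, $V_w$ is a function of the clocks and coins in $\Lambda_w$, and $R_w$ is a function of the clocks in $\Lambda_w$ and the coins in $\Lambda_w\setminus\{w\}$. In particular the process on $\Lambda_x$ is autonomous. Let $\mathcal{F}_s$ be generated by the rings up to time $s$ and the coins used up to time $s$. Given $\mathcal{F}_s$, the later rings and the unused coins are distributed as new clocks and coins, so the evolution after time $s$, legal rings and their coins included, is a copy of the construction started from $\omega(s)$. This is the Markov property in the form we use.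

Three times are attached to a site $w$: the infection time $\tau_w$, the first legal ring $T_w=\min R_w$, and the first legal ring $\nu_w$ whose coin is vacant. They satisfy
\begin{equation}\label{eq:times}
T_w\le\nu_w,\qquad\tau_w\le\nu_w,\qquad\text{and}\qquad T_w\le\tau_w=\nu_w\ \text{ if }\omega_w(0)=1 .
\end{equation}
The time $\nu_w$ is the convenient one for duality, because its law does not depend on $\omega_w(0)$.

Coins are indexed by legal rings rather than by all rings for the following reason: whether and when a site is updated is decided strictly below it, so the value that the site shows after an update is independent of that decision.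

\begin{lemma}[freshness]\label{lem:fresh}
Let $\omega\in\Omega$ and $s\ge0$.
\begin{itemize}
\item[(i)] Let $A$ be an antichain and let $\mathcal{G}_A$ be generated by all clocks and by the coins of all sites outside $A$. Then the sets $R_u$, $u\in A$, are $\mathcal{G}_A$-measurable, and given $\mathcal{G}_A$ the values $\omega_u(s)$ at the sites $u\in A$ with $T_u\le s$ are independent, equal to $0$ with probability $q$.
\item[(ii)] For every finite $U\subset\mathbb{Z}^d_+$,
\begin{equation}\label{eq:fresh}
\mathbb{P}_\omega\big(T_u\le s\text{ and }\omega_u(s)=1\text{ for all }u\in U\big)\le p^{|U|}.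
\end{equation}
\end{itemize}
\end{lemma}

\begin{proof}
(i) For $u\in A$ the set $\Lambda_u\setminus\{u\}$ does not meet $A$, so $R_u$ is $\mathcal{G}_A$-measurable. If $T_u\le s$, then $\omega_u(s)$ is the coin of $u$ with index $|R_u\cap[0,s]|$, and the coins of the sites of $A$ are independent of $\mathcal{G}_A$.

(ii) Let $u$ be a maximal element of $U$. For $w\in U\setminus\{u\}$ we have $u\notin\Lambda_w$, so $T_w$ and $\omega_w(s)$ are $\mathcal{G}_{\{u\}}$-measurable. Conditioning on $\mathcal{G}_{\{u\}}$ and using (i), the probability for $U$ is at most $p$ times the probability for $U\setminus\{u\}$. Induct on $|U|$.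
\end{proof}

Part (i) will often be applied to a random site: if $\bar u\in A$ is chosen as a function of $(R_u)_{u\in A}$ and $T_{\bar u}\le s$, then $\omega_{\bar u}(s)=0$ with conditional probability $q$. For $A=\{u\}$ and the initial state $\underline{1}$ it gives $\mathbb{P}(\omega_u(s)=0)=q\,\mathbb{P}(T_u\le s)$.

Finally, $a(x)<\infty$ for every $x$. Indeed the process on $\Lambda_x$ is a finite Markov chain, and from any state one reaches the all-vacant state by vacating the sites in order of increasing level, each update being legal.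

\section{Duality}\label{sec:duality}

\subsection{Two sites}

The idea is visible for the target $\mathbf{e}$, where only the sites $0$ and $\mathbf{e}$ matter. Attach a coin to every ring of $\mathbf{e}$ and let $Y$ be the set of rings in $[0,t]$ whose coin is vacant; $Y$ is a Poisson process of rate $q$. Then $\nu_{\mathbf{e}}>t$ exactly when the origin is occupied at every point of $Y$. Think of $Y$ as a set of times at which the origin is \emph{inspected}. Given $Y$ and the rings $R$ of the origin in $[0,t]$, the only randomness left is in the coins of the origin, one coin for each interval between consecutive points of $R$. The following lemma moves this randomness to the intervals between consecutive points of $Y$.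

\begin{lemma}[exchange]\label{lem:exchange}
Let $t>0$, let $R=\{r_1<\dots<r_k\}$ and $Y=\{s_1<\dots<s_n\}$ be disjoint finite subsets of $(0,t)$, either possibly empty, and let $b\in\{0,1\}$. Put $r_{k+1}=t$ and $s_0=0$. Let $V$ be the random union of the intervals $[r_i,r_{i+1})$, $1\le i\le k$, each included independently with probability $q$, together with $[0,r_1)$ if $b=0$. Let $Z$ be the random union of the \emph{gaps} $[s_{j-1},s_j)$, $1\le j\le n$, each included independently with probability $q$. Then
\[
\mathbb{P}(V\cap Y=\emptyset)=\mathbb{P}(R\cap Z=\emptyset)\ \text{ if }b=1,\qquad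
\mathbb{P}(V\cap Y=\emptyset)\le\mathbb{P}(R\cap Z=\emptyset,\ 0\notin Z)\ \text{ if }b=0 .
\]
\end{lemma}

\begin{proof}
List the points of $R\cup Y$ in increasing order as a word in the letters R and Y, and let $J$ be the number of places where an R is immediately followed by a Y (Figure~\ref{fig:exchange}). The interval $[r_i,r_{i+1})$ meets $Y$ exactly when the letter of $r_i$ is immediately followed by a Y. The gap $[s_{j-1},s_j)$ meets $R$ exactly when the letter of $s_j$ is immediately preceded by an R. So $J$ intervals meet $Y$ and $J$ gaps meet $R$.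

If $b=1$, the event $V\cap Y=\emptyset$ says that these $J$ intervals are not included, the event $R\cap Z=\emptyset$ says that these $J$ gaps are not included, and both have probability $p^J$.

Let $b=0$. If $Y=\emptyset$, then $Z=\emptyset$ and both sides equal $1$. If $Y\ne\emptyset$ and the word starts with R, then $[0,r_1)$ does not meet $Y$ and the left side is $p^J$; the first gap $[0,s_1)$ is among the $J$ gaps that meet $R$, so the condition $0\notin Z$ adds nothing and the right side is $p^J$ as well. If the word starts with Y, then $s_1\in[0,r_1)\subset V$ and the left side is $0$, while the right side is $p^{J+1}$.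
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.3]
\draw (0,0) node[left] {$0$} -- (8,0) node[right] {$t$};
\draw (1,0) -- (1,0.8) node[above] {$r_1$};
\draw (2,0) -- (2,0.8) node[above] {$r_2$};
\draw (5.2,0) -- (5.2,0.8) node[above] {$r_3$};
\draw (7.2,0) -- (7.2,0.8) node[above] {$r_4$};
\draw (3,0) -- (3,-0.8) node[below] {$s_1$};
\draw (4.2,0) -- (4.2,-0.8) node[below] {$s_2$};
\draw (6.3,0) -- (6.3,-0.8) node[below] {$s_3$};
\draw[line width=2.5pt] (2.08,0.45) -- (5.12,0.45);
\draw[line width=2.5pt] (5.28,0.45) -- (7.12,0.45);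
\draw[line width=2.5pt] (0,-0.45) -- (2.92,-0.45);
\draw[line width=2.5pt] (4.28,-0.45) -- (6.22,-0.45);
\end{tikzpicture}
\caption{Update times $r_i$ and inspection times $s_j$ forming the word RRYYRYR, in which RY occurs twice. Thick bars above the axis: the two intervals $[r_i,r_{i+1})$ that contain an inspection time. Thick bars below: the two gaps $[s_{j-1},s_j)$, with $s_0=0$, that contain an update time.}\label{fig:exchange}
\end{figure}

For two sites and the initial state $\underline{1}$, the lemma gives $\mathbb{P}(\tau_{\mathbf{e}}>t)=\mathbb{P}(\Pi_0\cap Z=\emptyset)$. Read backward from time $t$, the indicator of $Z$ starts at $0$ and is resampled at rate $q$, to $1$ with probability $q$; the right side is the probability that this chain survives until time $t$ when it is killed at rate one in state $1$. The identity can be checked directly. On the left the origin moves between occupied and vacant and is killed at rate $q$ while vacant. The two killed chains have the generators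
\[
\begin{pmatrix}-q&q\\ p&-1\end{pmatrix}\qquad\text{and}\qquad\begin{pmatrix}-q^2&q^2\\ qp&-1-qp\end{pmatrix},
\]
both with trace $-(1+q)$ and determinant $q^2$. Both survival functions from the first state therefore solve $f''+(1+q)f'+q^2f=0$ with $f(0)=1$, $f'(0)=0$, and they coincide. If instead the origin starts vacant, the case $b=0$ bounds $\mathbb{P}_\omega(\nu_{\mathbf{e}}>t)$ by the probability of a smaller event than $\{\Pi_0\cap Z=\emptyset\}$. This is Theorem~\ref{thm:extra}(a) for two sites.

The exchange can be repeated. For the target $2\mathbf{e}$, it turns the requirement $V_{\mathbf{e}}\cap Y_{\mathbf{e}}=\emptyset$ into $R_{\mathbf{e}}\cap Z_{\mathbf{e}}=\emptyset$, and by \eqref{eq:legal} this reads $V_0\cap(\Pi_{\mathbf{e}}\cap Z_{\mathbf{e}})=\emptyset$: a requirement of the same form one level down, with inspection times $\Pi_{\mathbf{e}}\cap Z_{\mathbf{e}}$. In dimension $d\ge2$ a ring of $v$ in $Z_v$ inspects all the sites $v-\mathbf{e}$ at once, and a site $u$ is inspected by all the sites $u+\mathbf{e}$. Read backward in time, the sets $Z_u$ form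 the following chain.

\subsection{The dual chain}

Fix $z\in\mathbb{Z}^d_+$. The \emph{dual chain from $z$} is a Markov chain $\zeta_\sigma$, $\sigma\ge0$, on $\{0,1\}^{\Lambda_z}$; sites with $\zeta=1$ are \emph{marked}. At time $0$ only $z$ is marked. The site $z$ rings at rate $q$ and every other site rings at rate one, independently. When a marked site $v$ rings, each site $v-\mathbf{e}\in\mathbb{Z}^d_+$ is resampled, independently, to $1$ with probability $q$ and to $0$ with probability $p$; the $i$-th resampling of a site uses the $i$-th element of a sequence of private coins. Rings of unmarked sites have no effect, and $z$ stays marked. We write $\mathbb{P}^*_z$ for the law of the chain and $T^*_u$ for the first resampling time of $u<z$.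

By downward induction on the level, the resampling times of $u$ are a function of the clocks and private coins of the sites $w$ with $u<w\le z$. Hence the restriction of the chain to $\{w:u\le w\le z\}$ is autonomous, and it is the translate by $u$ of the dual chain from $z-u$. For $y\ne0$ let $\tau^*_y$ denote a random variable with the law of $T^*_0$ under $\mathbb{P}^*_y$; then $T^*_u$ under $\mathbb{P}^*_z$ has the law of $\tau^*_{z-u}$.

\begin{lemma}[dual freshness]\label{lem:dualfresh}
Let $t\ge0$.
\begin{itemize}
\item[(i)] Let $A\subset\Lambda_z\setminus\{z\}$ be an antichain and let $\mathcal{G}^*_A$ be generated by all dual clocks and by the private coins of the sites outside $A$. Then the resampling times of the sites of $A$ are $\mathcal{G}^*_A$-measurable, and given $\mathcal{G}^*_A$ the values $\zeta_t(u)$ at the sites $u\in A$ with $T^*_u\le t$ are independent, equal to $1$ with probability $q$.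
\item[(ii)] For every $U\subset\Lambda_z\setminus\{z\}$,
\begin{equation}\label{eq:dualfresh}
\mathbb{P}^*_z\big(T^*_u\le t\text{ and }\zeta_t(u)=0\text{ for all }u\in U\big)\le p^{|U|}.
\end{equation}
\end{itemize}
\end{lemma}

\begin{proof}
This is the proof of Lemma~\ref{lem:fresh} with the order reversed: for $u\in A$ no site $w>u$ lies in $A$, and in (ii) one removes a minimal element $u$ of $U$, whose coins do not affect $T^*_w$ and $\zeta_t(w)$ for $w\in U\setminus\{u\}$ because $u\not\ge w$.
\end{proof}

In particular $\mathbb{P}^*_z(\zeta_t(u)=1)=q\,\mathbb{P}(\tau^*_{z-u}\le t)$ for $u<z$.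

\subsection{The duality theorem}

Fix a target $x$ and a time $t>0$. We build the dual chain from $x$ on the same space as the East process, from the same clocks read backward. As in the two-site case, let the coins of $x$ be attached to the points of $\Pi_x$, and let $x$ use at a legal ring the coin attached to it. Given $\Pi_x$ and $R_x$ the coins so used are still independent with the same law, so the law of the process and of $\nu_x$ is unchanged. Let $\hat\Pi_x\subset\Pi_x$ be the set of rings with a vacant coin, a Poisson process of rate $q$, and put $\hat\Pi_v=\Pi_v$ for $v<x$. Give each $u<x$ a new independent sequence of \emph{selection coins}, each a success with probability $q$. Put $Z_x=[0,t]$ and define, for $u<x$ in order of decreasing level,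
\begin{equation}\label{eq:YZ}
Y_u=\bigcup_{\mathbf{e}:\,u+\mathbf{e}\le x}\big(\hat\Pi_{u+\mathbf{e}}\cap Z_{u+\mathbf{e}}\big)=\{s_1<\dots<s_n\},\qquad s_0=0,
\end{equation}
and let $Z_u$ be the union of the selected gaps, where $[s_{j-1},s_j)$ is selected if the $(n+1-j)$-th selection coin of $u$ is a success. Thus the coins are used from the last gap to the first, and $Z_u=\emptyset$ if $Y_u=\emptyset$. The sets $Y_u$ and $Z_u$ are functions of the clocks of the sites $w$ with $u<w\le x$, the coins of $x$, and selection coins.

\begin{lemma}\label{lem:reverse}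
Let $(\zeta_\sigma)_{0\le\sigma\le t}$ be the dual chain from $x$ whose clocks are the sets $\{t-r:r\in\hat\Pi_v\cap[0,t]\}$ and whose private coins are the selection coins. Then it has the law $\mathbb{P}^*_x$, each $u<x$ is resampled exactly at the times $t-s$, $s\in Y_u$, and at all other times $\sigma$ it is marked if and only if $t-\sigma\in Z_u$. In particular $\zeta_t(u)=1$ if and only if $0\in Z_u$, and $T^*_u\le t-r$ whenever $r\in Z_u$.
\end{lemma}

\begin{proof}
The reversed clocks are independent Poisson processes on $[0,t]$, of rate $q$ for $x$ and one for the other sites, independent of the selection coins; so the law is $\mathbb{P}^*_x$. We argue by downward induction on the level. The site $x$ is always marked and $Z_x=[0,t]$. Let $u<x$ and $v=u+\mathbf{e}\le x$. A ring of $v$ at $\sigma=t-r$, $r\in\hat\Pi_v$, is not a resampling time of $v$, because $Y_v$ consists of rings of other sites; by the induction hypothesis it finds $v$ marked exactly when $r\in Z_v$. By \eqref{eq:YZ}, $u$ is resampled at the times $t-s_n<t-s_{n-1}<\dots<t-s_1$. Before $t-s_n$ it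 is unmarked, and $Z_u\cap[s_n,t]=\emptyset$. The resampling at $t-s_j$ is the $(n+1-j)$-th, and its value persists until $t-s_{j-1}$; this is the coin that decides whether $[s_{j-1},s_j)\subset Z_u$. Finally $r\in Z_u$ implies $r<s_n$, and $T^*_u=t-s_n$.
\end{proof}

\begin{theorem}[duality]\label{thm:duality}
For all $\omega\in\Omega$, $x\in\mathbb{Z}^d_+$ and $t>0$,
\[
\mathbb{P}_\omega(\nu_x>t)\le\mathbb{P}\big(0\notin Z_u\text{ for all }u\in\mathcal{V}_x(\omega),\ \text{ and }\ \hat\Pi_0\cap Z_0=\emptyset\big),
\]
with equality if $\omega=\underline{1}$.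
\end{theorem}

\begin{proof}
If $x=0$ both sides equal $e^{-qt}$. Let $x\ne0$. We apply Lemma~\ref{lem:exchange} at one site after another, from the top down, so that when a site is treated all its inspection times are known. List $\Lambda_x=\{u_1,\dots,u_M\}$ in order of nonincreasing level; then $u_1=x$ and $u_M=0$. Let $\Delta_k=\{u_{k+1},\dots,u_M\}$ be the set of sites not yet treated after $k$ steps. It contains $\Lambda_w$ for each of its elements $w$. For $w\in\Delta_k$ let
\[
Y^{(k)}_w=\bigcup\big\{\hat\Pi_{w+\mathbf{e}}\cap Z_{w+\mathbf{e}}:\ \mathbf{e}\in\mathcal{B},\ w+\mathbf{e}\in\{u_1,\dots,u_k\}\big\}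
\]
be the inspection times of $w$ that come from treated sites. For $1\le k<M$ define
\[
G_k=\{V_w\cap Y^{(k)}_w=\emptyset\text{ for all }w\in\Delta_k\}\cap\{0\notin Z_{u_i}\text{ for all }2\le i\le k\text{ with }\omega_{u_i}=0\},
\]
and let $G_M$ be the event on the right side of the theorem. All these events live on the common space, with the East process started from $\omega$. By \eqref{eq:legal}, $\nu_x>t$ if and only if no point of $\hat\Pi_x\cap[0,t]$ lies in a set $V_{x-\mathbf{e}}$, which is the event $G_1$. It remains to prove, for $1\le k<M$,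
\begin{equation}\label{eq:step}
\mathbb{P}_\omega(G_k)\le\mathbb{P}_\omega(G_{k+1}),\qquad\text{with equality if }\omega_{u_{k+1}}=1 .
\end{equation}

Let $u=u_{k+1}$. The sites $u+\mathbf{e}\le x$ have a higher level and were treated before, so $Y^{(k)}_u=Y_u$. Let
\[
H=\{V_w\cap Y^{(k)}_w=\emptyset\text{ for all }w\in\Delta_{k+1}\}\cap\{0\notin Z_{u_i}\text{ for all }2\le i\le k\text{ with }\omega_{u_i}=0\},
\]
so that $G_k=H\cap\{V_u\cap Y_u=\emptyset\}$. We claim that
\[
G_{k+1}=H\cap\{R_u\cap Z_u=\emptyset\}\cap\{0\notin Z_u\text{ if }\omega_u=0\}.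
\]
If $u\ne0$, then by \eqref{eq:legal} $R_u\cap Z_u=\emptyset$ says that $V_{u-\mathbf{e}}\cap\Pi_u\cap Z_u=\emptyset$ for all $u-\mathbf{e}\in\mathbb{Z}^d_+$; and $Y^{(k+1)}_w$ equals $Y^{(k)}_w\cup(\Pi_u\cap Z_u)$ for $w$ of the form $u-\mathbf{e}$ and $Y^{(k)}_w$ for the other $w\in\Delta_{k+1}$. If $u=0$, then $k+1=M$, $\Delta_M=\emptyset$ and $R_0=\Pi_0=\hat\Pi_0$. This proves the claim.

Let $\mathcal{H}$ be generated by all clocks, the coins of the sites in $\Delta_{k+1}$, the coins of $x$, and the selection coins of $u_2,\dots,u_k$. The sets $V_w$, $w\in\Delta_{k+1}$, involve only clocks and coins in $\Delta_{k+1}$, and the sets $Z_{u_i}$, $i\le k$, involve only clocks, coins of $x$ and selection coins of $u_2,\dots,u_k$. So $H$, $R_u$ and $Y_u$ are $\mathcal{H}$-measurable, while the coins and the selection coins of $u$ are independent of $\mathcal{H}$. The sets $R=R_u\cap(0,t)$ and $Y=Y_u$ are disjoint, as they consist of rings of different sites. Given $\mathcal{H}$, the sets $V_u\cap[0,t)$ and $Z_u$ have the laws of $V$ and $Z$ in Lemma~\ref{lem:exchange} with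 $b=\omega_u$. The lemma compares the conditional probabilities of $G_k$ and $G_{k+1}$ on $H$, and \eqref{eq:step} follows.
\end{proof}

The orientation of the constraint is what makes the proof work: the updates of $u$ are decided below $u$ and its inspections above $u$, so both are independent of the coins of $u$. Initial vacancies enter only through the case $b=0$ of Lemma~\ref{lem:exchange}, where the inequality is strict when the first inspection precedes the first update. Because of this loss the theorem compares $\omega$ with $\underline{1}$, where nothing is lost, but not with a general configuration, in agreement with Example~\ref{ex:slow}.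

\section{Comparison and tail bounds}\label{sec:conseq}

\begin{corollary}\label{cor:conseq}
Let $\omega\in\Omega$, $z\in\mathbb{Z}^d_+$ and $s,t\ge0$.
\begin{itemize}
\item[(i)] $\mathbb{P}_\omega(\nu_z>t)\le\mathbb{P}^*_z\big(\zeta_t(u)=0\text{ for all }u\in\mathcal{V}_z(\omega)\big)$.
\item[(ii)] $\mathbb{P}_\omega(\tau_z>s+t)\le\mathbb{P}_\omega\otimes\mathbb{P}^*_z\big(\omega_u(s)=1\text{ for every }u<z\text{ with }\zeta_t(u)=1\big)$.
\item[(iii)] $\mathbb{P}_\omega(\tau_z>t)\le\mathbb{P}_\omega(\nu_z>t)\le\mathbb{P}(\tau_z>t)$.
\item[(iv)] If $z\ne0$, then $\mathbb{P}(\tau^*_z>t)\le\mathbb{P}(\tau_z>t)$.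
\item[(v)] $\mathbb{P}(\tau_z>s+t)\le\mathbb{P}(\tau_z>s)\,\mathbb{P}(\tau_z>t)$.
\end{itemize}
\end{corollary}

Part (iii) is Theorem~\ref{thm:extra}(a). Part (ii) is the form in which duality is used most: $z$ is infected by time $s+t$ with at least the probability that a vacancy of the East process at time $s$ sits on a mark of an independent dual chain at time $t$.

\begin{proof}
For $t=0$, (i), (iii), (iv) and the inequality of Theorem~\ref{thm:duality} are trivial, since $\nu_z>0$ and only $z$ is marked at time $0$; let $t>0$ in these parts.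

(i) Drop the condition on the origin in Theorem~\ref{thm:duality} and use Lemma~\ref{lem:reverse}.

(ii) If $\tau_z>s+t$, no legal ring of $z$ in $(s,s+t]$ has a vacant coin. Given $\mathcal{F}_s$ this has probability $\mathbb{P}_{\omega(s)}(\nu_z>t)$. Apply (i) to $\omega(s)$ and take expectations.

(iii) The first inequality is \eqref{eq:times}. Dropping the conditions on $\mathcal{V}_z(\omega)$ in Theorem~\ref{thm:duality} and then using its equality case,
\[
\mathbb{P}_\omega(\nu_z>t)\le\mathbb{P}(\hat\Pi_0\cap Z_0=\emptyset)=\mathbb{P}(\nu_z>t)=\mathbb{P}(\tau_z>t).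
\]

(iv) If the origin is not resampled by time $t$ in the dual chain of Lemma~\ref{lem:reverse}, then $Y_0=\emptyset$, so $Z_0=\emptyset$ and $\hat\Pi_0\cap Z_0=\emptyset$. The last event has probability $\mathbb{P}(\tau_z>t)$.

(v) On $\{\tau_z>s\}$ the conditional probability of $\{\tau_z>s+t\}$ given $\mathcal{F}_s$ is $\mathbb{P}_{\omega(s)}(\tau_z>t)$, which is at most $\mathbb{P}(\tau_z>t)$ by (iii).
\end{proof}

A first, crude use of (ii), in which vacancy and mark are asked to meet at the single site $x$, gives subadditivity up to a constant factor. This extends the linear bound from the axes to all sites, uniformly in the direction.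

\begin{lemma}\label{lem:linear}
There is a constant $C_0$ such that $a(x)\le C_0(1+|x|)$ for all $x\in\mathbb{Z}^d_+$. Moreover, for all $x$, $t\ge0$ and $\rho\in[1,\infty)$,
\begin{equation}\label{eq:tail}
\mathbb{P}(\tau_x>t)\le2^{-\lfloor t/(2C_0(1+|x|))\rfloor},\qquad\mathbb{E}(\tau_x^\rho)\le C_\rho(1+|x|)^\rho .
\end{equation}
\end{lemma}

\begin{proof}
Let $y\ne0$. By Corollary~\ref{cor:conseq}(ii) with $z=x+y$ and $u=x$, the two freshness lemmas, \eqref{eq:times} and Corollary~\ref{cor:conseq}(iv),
\begin{align*}
\mathbb{P}(\tau_{x+y}\le s+t)&\ge\mathbb{P}(\omega_x(s)=0)\,\mathbb{P}^*_{x+y}(\zeta_t(x)=1)\\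
&=q^2\,\mathbb{P}(T_x\le s)\,\mathbb{P}(\tau^*_y\le t)\ \ge\ q^2\,\mathbb{P}(\tau_x\le s)\,\mathbb{P}(\tau_y\le t).
\end{align*}
For $s=2a(x)$ and $t=2a(y)$ the right side is at least $q^2/4$ by Markov's inequality. By Corollary~\ref{cor:conseq}(v), $\mathbb{P}(\tau_{x+y}>j(s+t))\le(1-q^2/4)^j$, and summing over $j\ge0$,
\begin{equation}\label{eq:crude}
a(x+y)\le(s+t)\cdot4q^{-2}=8q^{-2}\big(a(x)+a(y)\big).
\end{equation}
This is trivially true for $y=0$ too. The upper bound in \eqref{eq:linear} for $\mathbf{x}=\mathbf{e}$ and the finiteness of $a$ give $a(k\mathbf{e})\le C(1+k)$ for all $k\ge0$ and $\mathbf{e}\in\mathcal{B}$. Write $x$ as the sum of its $d$ axis components and apply \eqref{eq:crude} $d-1$ times to get $a(x)\le(8q^{-2})^{d-1}C(d+|x|)$.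

With $b=2C_0(1+|x|)\ge2a(x)$, Markov's inequality gives $\mathbb{P}(\tau_x>b)\le1/2$, and Corollary~\ref{cor:conseq}(v) gives $\mathbb{P}(\tau_x>jb)\le2^{-j}$. This is the tail bound, and it shows that all moments of $\tau_x/b$ are bounded uniformly in $x$.
\end{proof}

\section{Merging vacancies and marks}\label{sec:merge}

The factor $8q^{-2}$ in \eqref{eq:crude} comes from asking for a meeting at one site, which fails with probability bounded away from zero. To obtain an additive error we need a meeting with probability $1-N^{-\gamma}$, where $N$ is the distance to be covered, and for this we need of order $\log N$ candidate sites. The next lemma provides them: once $x$ has been updated there are many vacancies just below it, and once $x$ has been resampled in the dual chain there are many marks just above it.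

\subsection{Clouds of vacancies and of marks}

For an integer $\ell\ge1$ let $B^-_\ell(x)=\{v\in\mathbb{Z}^d_+:v\le x,\ 1\le|x-v|\le\ell\}$ and, for $x\le z$, $B^+_\ell(x)=\{u:x\le u\le z,\ 1\le|u-x|\le\ell\}$. Both sets have at most $(\ell+1)^d$ elements. Put $m=\lceil q\ell/2\rceil$.

\begin{lemma}\label{lem:cloud}
\begin{itemize}
\item[(i)] If $|x|\ge\ell\ge1$, then for every $s\ge0$
\[
\mathbb{P}\big(T_x\le s,\ |\mathcal{V}_x(\omega(s))\cap B^-_\ell(x)|<m\big)\le e^{-q\ell/8}.
\]
\item[(ii)] If $z=x+y$ and $|y|>\ell\ge1$, then for every $t\ge0$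
\[
\mathbb{P}^*_z\big(T^*_x\le t,\ |\{u\in B^+_\ell(x):\zeta_t(u)=1\}|<m\big)\le e^{-q\ell/8}.
\]
\end{itemize}
\end{lemma}

\begin{proof}
(i) The set $B^-_\ell(x)$ is the union of the $\ell$ levels $L_k=\{v\le x:|v|=k\}$, $|x|-\ell\le k\le|x|-1$. If $v\ne0$, some $v-\mathbf{e}$ is vacant at time $T_v$; it was occupied at time $0$, so $T_{v-\mathbf{e}}<T_v$. Going down from $x$, we see that on $\{T_x\le s\}$ each of the events $E_k=\{T_v\le s\text{ for some }v\in L_k\}$ occurs. On $E_k$ let $v_k$ be the lexicographically first $v\in L_k$ with $T_v\le s$, and let $\xi_k$ be the indicator of $\{\omega_{v_k}(s)=0\}$. On $E_k^c$ let $\xi_k=\chi_k$, where the $\chi_k$ are auxiliary independent Bernoulli($q$) variables. By Lemma~\ref{lem:fresh}(i) for the antichain $L_k$, $\xi_k=1$ with probability $q$ given $\mathcal{G}_{L_k}$ and $(\chi_j)_{j<k}$. The variables $\xi_j$, $j<k$, depend only on the clocks, the coins of levels below $k$ and $(\chi_j)_{j<k}$, so they are measurable with respect to this conditioning. Hence the $\xi_k$ are independent Bernoulli($q$) variables. On $\{T_x\le s\}$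 there are at least $\sum_k\xi_k$ vacancies in $B^-_\ell(x)$ at time $s$. An integer is less than $m$ if and only if it is less than $q\ell/2$, and Chernoff's bound $\mathbb{P}(\mathrm{Bin}(\ell,q)\le(1-\delta)q\ell)\le e^{-\delta^2q\ell/2}$ with $\delta=1/2$ concludes.

(ii) The set $B^+_\ell(x)$ is the union of $L^+_k=\{u:x\le u\le z,\ |u-x|=k\}$, $1\le k\le\ell$, and none of these contains $z$ because $|y|>\ell$. If $u<z$ is resampled at time $\sigma$, some $u+\mathbf{e}\le z$ is marked at that time; unless $u+\mathbf{e}=z$, it was unmarked at time $0$, so $T^*_{u+\mathbf{e}}<\sigma$. Going up $\ell$ levels from $x$ we do not meet $z$, so on $\{T^*_x\le t\}$ each of the events $E^+_k=\{T^*_u\le t\text{ for some }u\in L^+_k\}$ occurs. Let $\xi_k=\zeta_t(u_k)$ on $E^+_k$, with $u_k$ the lexicographically first $u\in L^+_k$ with $T^*_u\le t$, and $\xi_k=\chi_k$ otherwise. By Lemma~\ref{lem:dualfresh}(i), $\xi_k=1$ with probability $q$ given $\mathcal{G}^*_{L^+_k}$ and $(\chi_j)_{j>k}$, and the $\xi_j$, $j>k$, are measurable with respect to this conditioning because they involve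 only private coins of levels above $|x|+k$. So the $\xi_k$ are independent Bernoulli($q$) variables, and the same Chernoff bound applies.
\end{proof}

Part (i) uses the initial state $\underline{1}$ through the backtracking step. If the only initial vacancy is at $x-\mathbf{e}$, then for small $s$ the site $x$ is updated by time $s$ with probability of order $s$, typically with one vacancy below it.

\subsection{The merging inequality}

The vacancies are below $x$ and the marks are above $x$, so they do not yet meet. We give the East process an extra time $h$. During this time the cloud of vacancies causes, with high probability, a legal ring at every site of $B^+_\ell(x)$; after that the marked sites show fresh coins, and all $m$ of them are occupied with probability at most $p^m$. We need $\ell$ of order $\log N$ to make $p^m$ polynomially small, and by \eqref{eq:tail} a distance $2\ell$ is covered with polynomially small failure probability in a time of order $\ell\log N$. This is the source of the error $\log^2N$.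

\begin{proposition}\label{prop:merge}
For every $\gamma>0$ there is $K=K(\gamma)$ such that for all integers $N\ge2$, all $x,y\in\mathbb{Z}^d_+$ with $|x|+|y|\le N$ and all $r\in\mathbb{R}$,
\[
\mathbb{P}(\tau_{x+y}>r)\le\mathbb{P}\big(\tau_x+\tau'_y+K\log^2N>r\big)+KN^{-\gamma},
\]
where $\tau'_y$ is independent of $\tau_x$ and has the law of $\tau_y$ under $\mathbb{P}$.
\end{proposition}

\begin{proof}
If $r<0$ the right side is at least $1$. If $r>N^3$, the left side is at most $2^{-\lfloor N^3/(2C_0(1+N))\rfloor}\le C(\gamma)N^{-\gamma}$ by \eqref{eq:tail}. Let $0\le r\le N^3$.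

\emph{Parameters.} Let $c_1=\min\{q/8,\ (q/2)\log(1/p),\ \log2\}$ and $\kappa=(\gamma+3)/c_1$. Put $\ell=\lceil\kappa\log N\rceil$, $m=\lceil q\ell/2\rceil$, $h=2C_0(1+2\ell)\ell$, and
\[
\delta=2^{-\ell},\qquad\varepsilon_1=p^m+(\ell+1)^d\delta,\qquad\varepsilon_2=(N^3+1)e^{-q\ell/8}+p^m+(\ell+1)^d\varepsilon_1 .
\]
Each of $e^{-q\ell/8}$, $p^m$, $\delta$ is at most $N^{-c_1\kappa}=N^{-\gamma-3}$, and $(\ell+1)^{2d}\le C(\gamma)N^3$. So $\delta\le\varepsilon_1\le\varepsilon_2\le KN^{-\gamma}$ and $1+h\le K\log^2N$ for a suitable $K(\gamma)$, and it suffices to prove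
\begin{equation}\label{eq:goal}
\mathbb{P}(\tau_{x+y}>r)\le\mathbb{P}(\tau_x+\tau'_y+1+h>r)+\varepsilon_2 .
\end{equation}
By \eqref{eq:tail},
\begin{equation}\label{eq:delta}
\mathbb{P}(\tau_u>h)\le\delta\qquad\text{for }|u|\le2\ell .
\end{equation}

\emph{A cloud of vacancies acts as a local source.} Call $\omega$ \emph{good} if $U'=\mathcal{V}_x(\omega)\cap B^-_\ell(x)$ has at least $m$ elements. Let $\omega$ be good, $u\ge x$ and $|u-x|\le\ell$. Then $U'\subset\mathcal{V}_u(\omega)$ and $1\le|u-v|\le2\ell$ for $v\in U'$. If the dual chain from $u$ has no mark in $U'$ at time $h$, then either all sites of $U'$ have been resampled and are unmarked, or one of them has not been resampled. By Corollary~\ref{cor:conseq}(i), \eqref{eq:dualfresh}, Corollary~\ref{cor:conseq}(iv) and \eqref{eq:delta},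
\begin{equation}\label{eq:local}
\mathbb{P}_\omega(\nu_u>h)\le p^m+\sum_{v\in U'}\mathbb{P}(\tau^*_{u-v}>h)\le\varepsilon_1 .
\end{equation}
By \eqref{eq:times} the same bound holds for $\mathbb{P}_\omega(T_u>h)$ and $\mathbb{P}_\omega(\tau_u>h)$.

\emph{The restart time.} Suppose $|x|\ge\ell$. Lemma~\ref{lem:cloud}(i) holds at deterministic times, so we restart not at $T_x$ but at $S=\lceil T_x\rceil$, and pay a union bound over the values of $S$; this is why the range of $r$ was cut at $N^3$. The variable $S$ takes values in $\mathbb{N}$, $\{S=n\}\in\mathcal{F}_n$, and $S\le\tau_x+1$ by \eqref{eq:times}. Let $\mathcal{E}=\{S\le N^3,\ \omega(S)\text{ is not good}\}$. Since $T_x\le n$ on $\{S=n\}$, Lemma~\ref{lem:cloud}(i) gives $\mathbb{P}(\mathcal{E})\le N^3e^{-q\ell/8}$. On $\{S+h\le r\}\setminus\mathcal{E}$ we have $S\le N^3$, so $\omega(S)$ is good.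

\emph{Case 1: $|x|\ge\ell$ and $|y|>\ell$.} Let $z=x+y$, let $n+h\le r$ and $t=r-n-h$. On $\{S=n\}$, the Markov property at time $n$ and Corollary~\ref{cor:conseq}(ii) give
\[
\mathbb{P}(\tau_z>r\mid\mathcal{F}_n)\le\mathbb{P}_{\omega(n)}(\tau_z>h+t)\le\mathbb{P}_{\omega(n)}\otimes\mathbb{P}^*_z\big(\omega_u(h)=1\text{ for every }u<z\text{ with }\zeta_t(u)=1\big).
\]
Split according to the dual chain: either $T^*_x>t$; or $T^*_x\le t$ and there are fewer than $m$ marks in $B^+_\ell(x)$; or the set $U$ of marks in $B^+_\ell(x)$ has at least $m$ elements, none equal to $z$. By Lemma~\ref{lem:cloud}(ii) the right side is at most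
\[
\mathbb{P}(\tau^*_y>t)+e^{-q\ell/8}+\max_{U\subset B^+_\ell(x),\,|U|\ge m}\mathbb{P}_{\omega(n)}\big(\omega_u(h)=1\text{ for all }u\in U\big).
\]
If $\omega(n)$ is good, then by \eqref{eq:fresh} and \eqref{eq:local} each probability under the maximum is at most $p^m+\sum_{u\in U}\mathbb{P}_{\omega(n)}(T_u>h)\le p^m+(\ell+1)^d\varepsilon_1$. Take $\tau^*_y$ independent of $S$ and sum over $n$:
\[
\mathbb{P}(\tau_z>r)\le\mathbb{P}(S+h>r)+\mathbb{P}(S+h\le r,\ \tau^*_y>r-S-h)+\varepsilon_2=\mathbb{P}(S+h+\tau^*_y>r)+\varepsilon_2 .
\]
By Corollary~\ref{cor:conseq}(iv) we may replace $\tau^*_y$ by $\tau'_y$, and $S\le\tau_x+1$; this is \eqref{eq:goal}.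

\emph{Case 2: $|x|\ge\ell$ and $|y|\le\ell$.} The target $u=x+y$ is within reach of the cloud. On $\{S=n\}$ with $n+h\le r$ and $\omega(n)$ good, $\mathbb{P}(\tau_u>r\mid\mathcal{F}_n)\le\mathbb{P}_{\omega(n)}(\tau_u>h)\le\varepsilon_1$. So $\mathbb{P}(\tau_{x+y}>r)\le\mathbb{P}(S+h>r)+\mathbb{P}(\mathcal{E})+\varepsilon_1$, and $S+h\le\tau_x+\tau'_y+1+h$.

\emph{Case 3: $|x|<\ell\le|y|$.} The inequality \eqref{eq:goal} is symmetric in $x$ and $y$, and Case 2 applies to the pair $(y,x)$.

\emph{Case 4: $|x|<\ell$ and $|y|<\ell$.} If $r<h$ the right side of \eqref{eq:goal} is at least $1$. If $r\ge h$ the left side is at most $\delta$ by \eqref{eq:delta}.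
\end{proof}

The proposition can be iterated. Let $z_1,\dots,z_k\in\mathbb{Z}^d_+$ with $\sum_i|z_i|\le N$, and let $\tau^{(1)},\dots,\tau^{(k)}$ be independent, $\tau^{(i)}$ with the law of $\tau_{z_i}$ under $\mathbb{P}$. Then for all $r\in\mathbb{R}$
\begin{equation}\label{eq:iterated}
\mathbb{P}(\tau_{z_1+\dots+z_k}>r)\le\mathbb{P}\Big(\sum_{i=1}^k\tau^{(i)}+kK\log^2N>r\Big)+kKN^{-\gamma}.
\end{equation}
Indeed, apply the proposition to $x=z_1+\dots+z_{k-1}$ and $y=z_k$, condition on $\tau'_y$, and use the induction hypothesis with $r-\tau'_y-K\log^2N$ in place of $r$.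

\section{Existence of the limit}\label{sec:limit}

We need the classical subadditivity argument in a form that tolerates a $\log^2$ error. Adding blocks one at a time would accumulate an error $k\log^2(ks)$ over $k$ blocks of length $s$, which is too large; halving at each step keeps it of order $k\log^2s$.

\begin{lemma}\label{lem:fekete}
Let $A:(0,\infty)\to[0,\infty)$ be bounded on bounded intervals and satisfy $A(s+t)\le A(s)+A(t)+K_1\log^2(2+s+t)$ for all $s,t>0$. Then $\mu=\lim_{t\to\infty}A(t)/t$ exists and is finite, and there is $K_2$, depending only on $K_1$, with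
\begin{equation}\label{eq:fekete}
\mu\le\frac{A(s)}s+\frac{3K_2\log^2(2+s)}s\qquad\text{for all }s\ge1 .
\end{equation}
\end{lemma}

\begin{proof}
Fix $s\ge1$. Let $K_2=K_1\sup_{k\ge1}(1+\log(k+1))^2/\sqrt{k}$ and $G=K_2\log^2(2+s)$. Since $2+ks\le(2+s)(k+1)$ and $\log(2+s)\ge1$, we have $\log(2+ks)\le\log(2+s)\,(1+\log(k+1))$, so $K_1\log^2(2+ks)\le G\sqrt{k}$ for $k\in\mathbb{N}$. We show by induction that
\[
A(ks)\le kA(s)+G(3k-3\sqrt{k}),\qquad k\in\mathbb{N}.
\]
For $k=1$ this is an equality. For $k\ge2$ let $b=\lceil k/2\rceil$ and $b'=\lfloor k/2\rfloor$. Then $4bb'\ge k^2-1\ge3k^2/4$, so $(\sqrt{b}+\sqrt{b'})^2=k+2\sqrt{bb'}\ge(1+\sqrt3/2)k\ge16k/9$, that is, $3(\sqrt{b}+\sqrt{b'})\ge4\sqrt{k}$. Hence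
\[
A(ks)\le A(bs)+A(b's)+G\sqrt{k}\le kA(s)+G\big(3k-3\sqrt{b}-3\sqrt{b'}+\sqrt{k}\big)\le kA(s)+G(3k-3\sqrt{k}).
\]
For $t\ge2s$ write $t=ks+r$ with $k\in\mathbb{N}$ and $s\le r<2s$. Then $A(t)\le kA(s)+3Gk+\sup_{[s,2s]}A+K_1\log^2(2+t)$, and $k/t\to1/s$ as $t\to\infty$. So $\limsup_{t\to\infty}A(t)/t$ is bounded by the right side of \eqref{eq:fekete}. Taking the $\liminf$ of that right side as $s\to\infty$ gives $\limsup A(t)/t\le\liminf A(s)/s$.
\end{proof}

We shall use repeatedly that for $\xi,\xi'\in\mathbb{R}^d_+$
\begin{equation}\label{eq:floor}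
\lfloor\xi+\xi'\rfloor=\lfloor\xi\rfloor+\lfloor\xi'\rfloor+f\qquad\text{with }f\in\{0,1\}^d,
\end{equation}
and that $a(f)\le C_0(1+d)$ for such $f$.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $N=2+|x|+|y|$ and $b=2C_0(1+N)$. Integrate Proposition~\ref{prop:merge} with $\gamma=4$ over $r\in[0,N^3]$, and use \eqref{eq:tail} for $r>N^3$:
\[
a(x+y)\le a(x)+a(y)+K\log^2N+KN^{-1}+\int_{N^3}^\infty2^{1-r/b}\,dr .
\]
The integral equals $(2b/\log2)\,2^{-N^3/b}$, which is bounded in $N$. Since $\log N\ge\log2$, the first claim follows.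

Fix $\theta\ne0$ and let $A(t)=\mathbb{E}(\tau_{t\theta})=a(\lfloor t\theta\rfloor)$. By \eqref{eq:floor} with $\xi=s\theta$, $\xi'=t\theta$ and two applications of the first claim, $A(s+t)\le A(s)+A(t)+C_0(1+d)+2K_0\log^2(2+(s+t)|\theta|)$, which is at most $A(s)+A(t)+K_1\log^2(2+s+t)$ for some $K_1=K_1(\theta)$. By Lemma~\ref{lem:linear}, $A$ is bounded on bounded intervals. Lemma~\ref{lem:fekete} gives the existence and finiteness of $\mu(\theta)$. For a unit vector $\mathbf{x}$, $\mu(\mathbf{x})>0$ by the lower bound in \eqref{eq:linear}, and restricting to integer $t$ gives $1/v_{\min}(\mathbf{x})=1/v_{\max}(\mathbf{x})=\mu(\mathbf{x})$.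
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:extra}(b)]
Since the limit is over real $t$, the substitution $t'=\lambda t$ gives $\mu(\lambda\theta)=\lambda\mu(\theta)$ for $\lambda>0$. For $\theta,\theta'\ne0$, \eqref{eq:floor} and Theorem~\ref{thm:main} give $a(\lfloor t(\theta+\theta')\rfloor)\le a(\lfloor t\theta\rfloor)+a(\lfloor t\theta'\rfloor)+O(\log^2t)$, so $\mu(\theta+\theta')\le\mu(\theta)+\mu(\theta')$; if one of the vectors is $0$ this is an equality. Together, $\mu(\lambda\theta+(1-\lambda)\theta')\le\lambda\mu(\theta)+(1-\lambda)\mu(\theta')$ for $\lambda\in[0,1]$. The lower bound on $\mathbb{E}(\tau_{t\theta})$ is \eqref{eq:fekete} multiplied by $s$.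
\end{proof}

\section{The upper tail and convergence in probability}\label{sec:upper}

Fix $\theta\ne0$, let $A(t)=\mathbb{E}(\tau_{t\theta})$ and $X_n=\tau_{n\theta}/n$; in this section constants may depend on $\theta$. By \eqref{eq:iterated}, $\tau_{n\theta}$ is dominated by a sum of $k$ independent pieces. The number $k$ must be large enough for the sum to concentrate and small enough that $k\log^2n=o(n)$.

\begin{lemma}\label{lem:upper}
For every $\varepsilon>0$, $\sum_n\mathbb{P}(X_n>\mu(\theta)+\varepsilon)<\infty$. Moreover $X_n\to\mu(\theta)$ in probability as $n\to\infty$, $n\in\mathbb{N}$.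
\end{lemma}

\begin{proof}
Let $k=\lfloor n^{3/4}\rfloor$, $s=n/k$ and $z_i=\lfloor is\theta\rfloor-\lfloor(i-1)s\theta\rfloor$ for $1\le i\le k$. By \eqref{eq:floor}, $z_i=\lfloor s\theta\rfloor+f_i$ with $f_i\in\{0,1\}^d$, and $\sum_iz_i=\lfloor n\theta\rfloor$. Put $N=2+|\lfloor n\theta\rfloor|$, so that $cn\le N\le Cn$. By Theorem~\ref{thm:main}, $a(z_i)\le A(s)+C\log^2(2+n)$. Since $kA(s)=nA(s)/s$ and $s\to\infty$,
\[
\sum_{i=1}^ka(z_i)+kK\log^2N\le n\mu(\theta)+\varepsilon n/2\qquad\text{for $n$ large.}
\]
The variables $W_i=\tau^{(i)}-a(z_i)$ are independent and centered, with $\mathbb{E}W_i^4\le Cs^4$ by \eqref{eq:tail}. Expanding the fourth power, only the terms $W_i^4$ and $W_i^2W_j^2$ have nonzero mean, so $\mathbb{E}(\sum_iW_i)^4\le3k^2\max_i\mathbb{E}W_i^4\le Cn^4/k^2\le Cn^{5/2}$. By \eqref{eq:iterated} with $\gamma=4$ and Markov's inequality, for $n$ large,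
\[
\mathbb{P}(X_n>\mu(\theta)+\varepsilon)\le\mathbb{P}\Big(\sum_iW_i>\varepsilon n/2\Big)+kKN^{-4}\le C\varepsilon^{-4}n^{-3/2}+Cn^{-3},
\]
which is summable.

Write $\mu=\mu(\theta)$. By \eqref{eq:tail}, $\sup_n\mathbb{E}X_n^2<\infty$, so by the Cauchy--Schwarz inequality $\mathbb{E}(X_n-\mu)^+\le\varepsilon+(\mathbb{E}X_n^2)^{1/2}\,\mathbb{P}(X_n>\mu+\varepsilon)^{1/2}$, and $\mathbb{E}(X_n-\mu)^+\to0$. Since $\mathbb{E}X_n\to\mu$, also $\mathbb{E}(X_n-\mu)^-=\mathbb{E}(X_n-\mu)^+-(\mathbb{E}X_n-\mu)\to0$. Thus $X_n\to\mu$ in $L^1$, hence in probability.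
\end{proof}

\section{Lower deviations and the strong law}\label{sec:lower}

Merging shows that infection is not slower than a sum of independent pieces. For Theorem~\ref{thm:extra}(c) we need the converse: a fast infection of $x$ must be made of independent pieces many of which are fast. The equality case of the duality theorem, stopped halfway, provides the first cut.

\begin{lemma}[splitting]\label{lem:split}
Let $L\in\mathbb{N}$, $|x|\ge2L$ and $W=\{w\le x:|w|=L\}$. For all $t>0$,
\[
\mathbb{P}(\tau_x\le t)\le\mathbb{P}\otimes\mathbb{P}^*_x\big(T_w+T^*_w\le t\text{ for some }w\in W\big).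
\]
\end{lemma}

\begin{proof}
We use the proof of Theorem~\ref{thm:duality} with $\omega=\underline{1}$, where $\mathbb{P}(\tau_x>t)=\mathbb{P}(G_k)$ for every $k$ by \eqref{eq:step}. Let $k$ be the number of sites of $\Lambda_x$ of level at least $L$; then $k<M$ because $L\ge1$, and $\Delta_k$ consists of the sites of level less than $L$. For $v\in\Delta_k$ the set $Y^{(k)}_v$ is empty unless $|v|=L-1$, in which case it is the union of $\Pi_w\cap Z_w$ over $w=v+\mathbf{e}\in W$ (note $x\notin W$). By \eqref{eq:legal}, $G_k=\{R_w\cap Z_w=\emptyset\text{ for all }w\in W\}$. If $r\in R_w\cap Z_w$, then $T_w\le r$, and $T^*_w\le t-r$ for the dual chain of Lemma~\ref{lem:reverse}. The times $T_w$, $w\in W$, depend on the clocks of levels at most $L$ and the coins of levels less than $L$. The times $T^*_w$, $w\in W$, depend on the clocks of levels greater than $L$, the coins of $x$ and selection coins. The two families are therefore independent.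
\end{proof}

We want to iterate this, cutting off a piece of length about $L$ at each step, and to bound Laplace transforms. Two difficulties arise. First, the crossing point $w$ can lie in any direction, so a fast piece must be measured against $\mu(w)$; we replace $\mu$ by a linear functional below it, which is additive along the pieces and exact in the direction $\theta$. Second, Lemma~\ref{lem:upper} gives no rate for lower deviations, so the gain per step is a constant factor fixed before $L$, and a union bound over the sites of $W$, whose number grows with $L$, would destroy it; we group $W$ into a number of cells that does not depend on $L$.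

\subsection{The linear functional}

Fix $\theta\ne0$, let $I=\{i:\theta_i>0\}$ and $d'=|I|$. Identify $\mathbb{R}^I$ with the vectors of $\mathbb{R}^d$ that vanish outside $I$. If $x\in\mathbb{Z}^I_+$ then $\Lambda_x\subset\mathbb{Z}^I_+$, and all sites below lie in $\mathbb{Z}^I_+$. We recall that a finite convex function on a convex set has a subgradient at every interior point; we pass to $\mathbb{R}^I_+$ to make $\theta$ interior. So there is $\alpha\in\mathbb{R}^I$ with $\mu(w)\ge\mu(\theta)+\alpha\cdot(w-\theta)$ for $w\in\mathbb{R}^I_+$. By homogeneity, $w=2\theta$ gives $\alpha\cdot\theta\le\mu(\theta)$ and $w=\theta/2$ gives $\alpha\cdot\theta\ge\mu(\theta)$. Hence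
\begin{equation}\label{eq:alpha}
\alpha\cdot\theta=\mu(\theta),\qquad\alpha\cdot w\le\mu(w)\quad\text{for all }w\in\mathbb{R}^I_+ .
\end{equation}
Put $|\alpha|_\infty=\max_i|\alpha_i|$, so that $|\alpha\cdot w|\le|\alpha|_\infty|w|$.

\subsection{Cells}

Let $\varepsilon>0$ with $1/\varepsilon\in\mathbb{N}$ and $\varepsilon\le1/(6d')$, let $L\in\mathbb{N}$ with $\varepsilon L\ge1$, and let $x\in\mathbb{Z}^I_+$ with $|x|\ge2L$. The \emph{cells} are the nonempty sets among
\[
c=W\cap\prod_{i\in I}\big[j_i\varepsilon L,(j_i+1)\varepsilon L\big),\qquad j\in\{0,1,\dots,1/\varepsilon\}^I .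
\]
They partition $W$, since $0\le w_i\le L$ for $w\in W$, and there are at most $K_\varepsilon=(1+1/\varepsilon)^{d'}$ of them. Define the corners $c^-,c^+\in\mathbb{Z}^I_+$ by $c^-_i=\lfloor j_i\varepsilon L\rfloor$ and $c^+_i=\lfloor(j_i+2)\varepsilon L\rfloor$. For $w\in c$ we have $c^-_i\le j_i\varepsilon L\le w_i$ and $c^+_i>(j_i+2)\varepsilon L-1\ge(j_i+1)\varepsilon L>w_i$, and $c^+_i-c^-_i\le2\varepsilon L+1\le3\varepsilon L$. Therefore
\begin{equation}\label{eq:cell}
c^-\le w<c^+,\quad c^-<x,\quad|c^+-c^-|\le3d'\varepsilon L,\quad|c^+|\le L+2d'\varepsilon L\le2L,\quad|c^-|\ge L-3d'\varepsilon L\ge L/2 .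
\end{equation}
Let $h=2C_0(1+3d'\varepsilon L)\le C_3\varepsilon L$ with $C_3=2C_0(1+3d')$. By Lemma~\ref{lem:linear} and Markov's inequality, $\mathbb{P}(\tau_u\le h)\ge1/2$ for $|u|\le3d'\varepsilon L$. Let $T_c=\min_{w\in c}T_w$ under $\mathbb{P}$ and $T^*_c=\min_{w\in c}T^*_w$ under $\mathbb{P}^*_x$. The next lemma converts these minima back into infection times of single sites.

\begin{lemma}\label{lem:cells}
For every cell $c$ and all $s\ge0$,
\[
\mathbb{P}(\tau_{c^+}\le s+h)\ge\tfrac12q^2\,\mathbb{P}(T_c\le s),\qquad
\mathbb{P}(\tau_{x-c^-}\le s+h)\ge\tfrac12q^2\,\mathbb{P}^*_x(T^*_c\le s).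
\]
\end{lemma}

\begin{proof}
On $\{T_c\le s\}$ let $\bar w$ be the lexicographically first $w\in c$ with $T_w\le s$. The cell is an antichain, so by Lemma~\ref{lem:fresh}(i) the event $E=\{T_c\le s,\ \omega_{\bar w}(s)=0\}\in\mathcal{F}_s$ has probability $q\,\mathbb{P}(T_c\le s)$. On $E$ we have $\bar w\in\mathcal{V}_{c^+}(\omega(s))$, and by the Markov property and Corollary~\ref{cor:conseq}(i), (iv), evaluated at $w=\bar w$,
\[
\mathbb{P}(\tau_{c^+}\le s+h\mid\mathcal{F}_s)\ge\mathbb{P}^*_{c^+}(\zeta_h(w)=1)=q\,\mathbb{P}(\tau^*_{c^+-w}\le h)\ge q\,\mathbb{P}(\tau_{c^+-w}\le h)\ge q/2 .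
\]

For the second inequality let $\tilde\omega$ be the translate by $c^-$ of the East process started from $\underline{1}$; it lives on $c^-+\mathbb{Z}^d_+$, the site $c^-$ is unconstrained, and the infection time of $x$ has the law of $\tau_{x-c^-}$. The translate by $c^-$ of the dual chain from $x-c^-$ is the restriction to $\{w:c^-\le w\le x\}$ of the dual chain $\zeta$ from $x$, and this set contains $c$. By Corollary~\ref{cor:conseq}(ii), $\mathbb{P}(\tau_{x-c^-}\le h+s)$ is at least the probability that some $w\in c$ has $\tilde\omega_w(h)=0$ and $\zeta_s(w)=1$, with $\tilde\omega$ and $\zeta$ independent. On $\{T^*_c\le s\}$ let $\bar w$ be the lexicographically first $w\in c$ with $T^*_w\le s$. By Lemma~\ref{lem:dualfresh}(i), $\zeta_s(\bar w)=1$ with conditional probability $q$. For each fixed $w\in c$, $\tilde\omega_w(h)=0$ with probability $q\,\mathbb{P}(T_{w-c^-}\le h)\ge q\,\mathbb{P}(\tau_{w-c^-}\le h)\ge q/2$. Multiply, using independence.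
\end{proof}

\subsection{Proof of Theorem~\ref{thm:extra}(c) and (d)}

\begin{proof}[Proof of (c)]
\emph{One step.} Let $\beta>0$, $\lambda=\beta/L$ and $\varphi(z)=\mathbb{E}e^{-\lambda\tau_z}$. For a random variable $X\ge0$, $\mathbb{E}e^{-\lambda X}=\lambda\int_0^\infty e^{-\lambda s}\,\mathbb{P}(X\le s)\,ds$. If $T_w+T^*_w\le t$ then $T_c+T^*_c\le t$ for the cell $c$ of $w$, so Lemma~\ref{lem:split}, a union bound over the cells and independence give $\varphi(x)\le\sum_c\mathbb{E}e^{-\lambda T_c}\,\mathbb{E}e^{-\lambda T^*_c}$. By Lemma~\ref{lem:cells},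
\[
\mathbb{E}e^{-\lambda T_c}\le2q^{-2}\lambda\int_0^\infty e^{-\lambda s}\,\mathbb{P}(\tau_{c^+}\le s+h)\,ds\le2q^{-2}e^{\lambda h}\varphi(c^+),
\]
and the same computation gives $\mathbb{E}e^{-\lambda T^*_c}\le2q^{-2}e^{\lambda h}\varphi(x-c^-)$. Put $\psi(z)=e^{\lambda\alpha\cdot z}\varphi(z)=\mathbb{E}e^{\lambda(\alpha\cdot z-\tau_z)}$. Since $\alpha\cdot x=\alpha\cdot c^++\alpha\cdot(x-c^-)-\alpha\cdot(c^+-c^-)$, \eqref{eq:cell} and $\lambda h\le C_3\beta\varepsilon$ yield
\[
\psi(x)\le4q^{-4}e^{C_4\beta\varepsilon}\sum_c\psi(c^+)\,\psi(x-c^-),\qquad C_4=2C_3+3d'|\alpha|_\infty .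
\]
The constant $C_4$ does not depend on $\varepsilon$, $\beta$, $L$ or $x$.

\emph{The short piece.} We have $c^+=\lfloor Lw_c\rfloor$ with $w_c=\varepsilon(j_i+2)_{i\in I}\neq0$, and $w_c$ ranges in a finite set that depends on $\varepsilon$ only. By \eqref{eq:alpha}, $\alpha\cdot c^+\le L\mu(w_c)+d'|\alpha|_\infty$, and $\lambda\alpha\cdot c^+\le2\beta|\alpha|_\infty$ by \eqref{eq:cell}. Splitting the expectation according to whether $\alpha\cdot c^+-\tau_{c^+}\le\varepsilon L$,
\[
\psi(c^+)\le e^{\beta\varepsilon}+e^{2\beta|\alpha|_\infty}\,\mathbb{P}\big(\tau_{Lw_c}<L(\mu(w_c)-\varepsilon)+d'|\alpha|_\infty\big).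
\]
By Lemma~\ref{lem:upper} applied to the finitely many directions $w_c$, the last probability tends to $0$ as $L\to\infty$. So there is $L_0(\varepsilon,\beta)\ge1/\varepsilon$ such that $\psi(c^+)\le2e^{\beta\varepsilon}$ for all $L\ge L_0$, all $x$ and all cells.

\emph{Iteration.} For $L\ge L_0$ and all $x\in\mathbb{Z}^I_+$ with $|x|\ge2L$ we obtain
\[
\psi(x)\le\Gamma\max_c\psi(x-c^-),\qquad\Gamma=8K_\varepsilon q^{-4}e^{(C_4+1)\beta\varepsilon}\ge1 .
\]
Each step lowers the level by at least $L/2$, so after at most $2|x|/L$ steps we reach a site $z$ with $|z|<2L$, where $\psi(z)\le e^{\lambda|\alpha|_\infty|z|}\le e^{2\beta|\alpha|_\infty}$. Thus $\psi(x)\le e^{2\beta|\alpha|_\infty}\Gamma^{2|x|/L}$ for all $x\in\mathbb{Z}^I_+$. By Markov's inequality, for $\eta'>0$,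
\[
\mathbb{P}(\tau_x\le\alpha\cdot x-\eta'|x|)\le e^{-\lambda\eta'|x|}\psi(x)\le e^{2\beta|\alpha|_\infty}\exp\Big\{-\frac{|x|}L\Big[\beta\eta'-2\log\frac{8K_\varepsilon}{q^4}-2(C_4+1)\beta\varepsilon\Big]\Big\}.
\]
Choose $\varepsilon$ with $2(C_4+1)\varepsilon\le\eta'/4$, then $\beta$ with $2\log(8K_\varepsilon/q^4)\le\beta\eta'/4$, then fix $L\ge L_0(\varepsilon,\beta)$. The bracket is at least $\beta\eta'/2$, so the probability is at most $Ce^{-c|x|}$.

\emph{Conclusion.} Let $x=\lfloor n\theta\rfloor$ and $\eta'=\eta/(2|\theta|)$. By \eqref{eq:alpha}, $\alpha\cdot x\ge n\mu(\theta)-d'|\alpha|_\infty$, and $n|\theta|-d'\le|x|\le n|\theta|$. For $n\ge2d'|\alpha|_\infty/\eta$ this gives $\alpha\cdot x-\eta'|x|\ge n\mu(\theta)-d'|\alpha|_\infty-n\eta/2\ge n(\mu(\theta)-\eta)$, and the claim follows with $Ce^{-c|x|}\le Ce^{cd'}e^{-c|\theta|n}$. For the finitely many smaller $n$, enlarge $C$.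
\end{proof}

\begin{proof}[Proof of (d)]
For every $\varepsilon>0$, Lemma~\ref{lem:upper} and part (c) give $\sum_n\mathbb{P}(|X_n-\mu(\theta)|>\varepsilon)<\infty$, and the Borel--Cantelli lemma gives almost sure convergence. By \eqref{eq:tail}, $\sup_n\mathbb{E}|X_n-\mu(\theta)|^{2\rho}<\infty$ for $\rho\geq1$, so
\[
\mathbb{E}|X_n-\mu(\theta)|^\rho\le\varepsilon^\rho+\big(\mathbb{E}|X_n-\mu(\theta)|^{2\rho}\big)^{1/2}\,\mathbb{P}(|X_n-\mu(\theta)|>\varepsilon)^{1/2},
\]
and the right side tends to $\varepsilon^\rho$. Since $\varepsilon$ is arbitrary, $X_n\to\mu(\theta)$ in $L^\rho$.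
\end{proof}

\begin{thebibliography}{1}

\bibitem{CM}
Yannick Couzini\'e and Fabio Martinelli,
\emph{On a front evolution problem for the multidimensional East model},
arXiv:2112.14693 (2021).

\end{thebibliography}
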